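\title{Local freeness and nefness of direct images of relative pluricanonical bundles}

\begin{abstract}
Let $f\colon X\to Y$ be a surjective morphism with connected fibers between smooth complex projective varieties. We prove that after one generically finite base change $Y'\to Y$, given by weak semistable reduction, the direct image of the $m$-th power of the relative canonical bundle is a nef locally free sheaf for every $m\ge 1$, and that these sheaves are compatible with every further generically finite base change. Local freeness comes from a criterion that involves only the singularities of the total space: $f_*\omega_{X/Y}^{\otimes m}$ is locally free near a point $y$ of a smooth $n$-dimensional base as soon as the log canonical threshold of $\mathfrak m_y\mathcal O_X$ exceeds $n-1$. This bound is sharp.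
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. Let $f\colon X\to Y$ be a surjective morphism with connected fibers between smooth projective varieties, and let $\omega_{X/Y}=\omega_X\otimes f^*\omega_Y^{-1}$. For $m\ge1$ the sheaf $f_*\omega_{X/Y}^{\otimes m}$ collects the pluricanonical forms of the fibers: at a general point $y$ its fiber is $H^0(X_y,\omega_{X_y}^{\otimes m})$. Two questions arise. Is this sheaf a vector bundle? If so, is it semipositive?

The notion of semipositivity used here is nefness. A locally free sheaf $\mathcal E$ of finite rank on a complete variety $V$ is \emph{nef} if $\mathcal E=0$ or if $\mathcal O_{\mathbb P_V(\mathcal E)}(1)$ is nef on $\mathbb P_V(\mathcal E)=\operatorname{Proj}_V\operatorname{Sym}\mathcal E$. A morphism from a curve $C$ to $\mathbb P_V(\mathcal E)$ is a morphism $\nu\colon C\to V$ together with a quotient line bundle of $\nu^*\mathcal E$. So $\mathcal E$ is nef exactly when, for every $\nu\colon C\to V$ from a smooth projective curve, no quotient line bundle of $\nu^*\mathcal E$ has negative degree. For a product $X=F\times Y$ the direct image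 is the trivial bundle $H^0(F,\omega_F^{\otimes m})\otimes\mathcal O_Y$, so nefness is the most one can ask for in general.

When $f$ is smooth, both questions have a positive answer: $f_*\omega_{X/Y}$ is a nef locally free sheaf by a theorem of Griffiths, and the same is known for $f_*\omega_{X/Y}^{\otimes m}$ and every $m\ge 1$. When $f$ has singular fibers and $Y$ is a curve, the direct image is still locally free, because it is torsion-free. Over a base of higher dimension this fails. In Section~\ref{ss:sharp} we construct a smooth threefold $X_0$ and a fibration $f\colon X_0\to\mathbb P^2$, with general fiber an elliptic curve, such that $f_*\omega_{X_0/\mathbb P^2}=\mathfrak m_p\otimes\mathcal O(3)$ for a point $p$. The fiber over $p$ is a surface, and the defect disappears when $\mathbb P^2$ is replaced by its blow-up at $p$. One is thus led to allow a change of the base.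

Let $\tau\colon Y'\to Y$ be a generically finite morphism, by which we always mean a surjective one, so that $\dim Y'=\dim Y$. The \emph{main component} of $X\times_YY'$ is its irreducible component that dominates $Y'$. For $m=1$, results of Fujita, Zucker and Kawamata provide a generically finite $\tau$ from a smooth projective variety such that $f'_*\omega_{X'/Y'}$ is nef and locally free for any resolution $X'$ of the main component. Comparing this with the smooth case, one expects the same for all $m$, with a base change that improves the singular fibers once and for all and therefore does not depend on $m$. This is the conjecture posed in \cite{FujinoDirect}. Our first theorem states that it is true.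

\begin{theorem}\label{thm:main}
Let $f\colon X\to Y$ be a surjective morphism with connected fibers between smooth projective varieties. Then there is a generically finite morphism $\tau\colon Y'\to Y$ from a smooth projective variety $Y'$ with the following property. Let $X'$ be any resolution of the main component of $X\times_YY'$, with the commutative diagram
\[
\begin{array}{ccc}
X' & \longrightarrow & X\\
{\scriptstyle f'}\big\downarrow & & \big\downarrow{\scriptstyle f}\\
Y' & \xrightarrow{\ \tau\ } & Y.
\end{array}
\]
Then $f'_*\omega_{X'/Y'}^{\otimes m}$ is a nef locally free sheaf for every positive integer $m$.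
\end{theorem}

The proof works for any $\tau$ produced by the weak semistable reduction theorem of Abramovich and Karu \cite{AK}, and it uses no assumption on minimal models. Once this base change is made, nothing changes under further ones.

\begin{theorem}\label{thm:basechange}
In Theorem~\ref{thm:main}, $\tau\colon Y'\to Y$ can be chosen so that moreover, for every generically finite morphism $\rho\colon Y''\to Y'$ from a smooth projective variety and every resolution $X''$ of the main component of $X\times_YY''$, with $f''\colon X''\to Y''$,
\[
f''_*\omega_{X''/Y''}^{\otimes m}\cong\rho^*\bigl(f'_*\omega_{X'/Y'}^{\otimes m}\bigr)\qquad\text{for all } m\ge1 .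
\]
\end{theorem}

The usual way to prove that a direct image under a flat morphism is locally free is to show that $h^0$ of the fibers is constant. We neither prove nor use this. Instead we test local freeness at $y$ on the blow-up of $y$, and the only input is a bound on the singularities of the pair formed by the total space and the ideal of the fiber. Discrepancies $a(E,X)$, Gorenstein canonical varieties and the log canonical threshold $\operatorname{lct}$ are recalled in Section~\ref{ss:disc}.

\begin{theorem}\label{thm:criterion}
Let $f\colon X\to Y$ be a projective surjective morphism from a Gorenstein canonical variety $X$ to a smooth variety $Y$ of dimension $n\ge1$, and let $y\in Y$ be a closed point. Assume that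
\begin{equation}\label{eq:star}
a(E,X)\ \ge\ (n-1)\operatorname{ord}_E(\mathfrak m_y\mathcal O_X)\quad\text{for every prime divisor $E$ over $X$,}\tag{$\ast_y$}
\end{equation}
equivalently, that $\operatorname{lct}(X,\mathfrak m_y\mathcal O_X)>n-1$. Then $f_*\omega_{X/Y}^{\otimes m}$ is locally free near $y$ for every $m\ge1$. For every $n\ge2$ the strict inequality cannot be weakened to $\operatorname{lct}\ge n-1$, even for $X$ and $Y$ smooth projective, $f$ with connected fibers, and $m=1$.
\end{theorem}

For a smooth morphism the ideal $\mathfrak m_y\mathcal O_X$ defines a smooth subvariety of codimension $n$, and its threshold is $n$. The criterion therefore leaves room for singular fibers, and we will see that weakly semistable morphisms satisfy it.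

The paper is organized around the two halves of Theorem~\ref{thm:main}. Section~\ref{sec:criterion} proves Theorem~\ref{thm:criterion}. For nefness, Section~\ref{sec:gg} shows that $f_*\omega_X^{\otimes m}$ becomes globally generated after a twist that depends only on $Y$ and $m$. Applied to the fiber powers $X\times_Y\dots\times_YX$, whose direct images are the tensor powers of the original one, this forces nefness. The fiber powers must again have canonical singularities, so we need a class of morphisms that contains the weakly semistable ones and is closed under fiber products and base change. Sections~\ref{sec:monoids} and~\ref{sec:special} construct such a class from toric charts, Section~\ref{sec:ws} shows that it contains the weakly semistable morphisms, and Section~\ref{sec:proofs} proves Theorems~\ref{thm:main} and~\ref{thm:basechange}.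

\section{Singularities, regularity and vanishing}\label{sec:tools}

A \emph{variety} is an integral separated scheme of finite type over $\mathbb C$, and points are closed points unless called generic. A \emph{resolution} of $X$ is a proper birational morphism from a smooth variety. By Hironaka's theorem, given finitely many nonzero ideal sheaves on $X$, there is a projective resolution on which they become invertible, and on which their divisors together with the exceptional locus form a simple normal crossings (snc) divisor; we call it a \emph{log resolution} of the ideals. For a $\mathbb Q$-divisor $\Gamma$, $\lfloor \Gamma\rfloor$ and $\{\Gamma\}=\Gamma-\lfloor \Gamma\rfloor$ are taken coefficientwise.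

\subsection{Discrepancies}\label{ss:disc}

Let $X$ be a normal variety with $K_X$ Cartier, and put $\omega_X=\mathcal O_X(K_X)$; for $f\colon X\to Y$ with $Y$ smooth, put $\omega_{X/Y}=\omega_X\otimes f^*\omega_Y^{-1}$. A \emph{prime divisor over $X$} is a prime divisor $E$ on a normal variety $\hat X$ with a proper birational morphism $\nu\colon\hat X\to X$; its \emph{center} is $\nu(E)$. With canonical divisors chosen so that $\nu_*K_{\hat X}=K_X$, the divisor $K_{\hat X}-\nu^*K_X$ is $\nu$-exceptional, and the \emph{discrepancy} $a(E,X)\in\mathbb Z$ is the coefficient of $E$ in it. It depends only on the valuation $\operatorname{ord}_E$ and is $0$ when $E$ is a divisor on $X$. For a $\mathbb Q$-Cartier $\mathbb Q$-divisor $\Gamma$ on $X$, put $a(E,X,\Gamma)=a(E,X)-\operatorname{ord}_E\Gamma$.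

We call $X$ \emph{Gorenstein canonical} if it is normal, Gorenstein (Cohen--Macaulay with invertible dualizing sheaf), and $a(E,X)\ge0$ for all $E$. A pair $(X,\Gamma)$ with $\Gamma\geq 0$ is \emph{log canonical} if $a(E,X,\Gamma)\ge-1$ for all $E$. We use two textbook facts about a smooth variety $W$: it is canonical, and if $\Gamma$ is a $\mathbb Q$-divisor on $W$ with snc support and all coefficients $\le1$, then $a(E,W,\Gamma)\ge-1$ for all $E$. If $\nu\colon W\to X$ is a resolution and $K_W=\nu^*K_X+J$, then
\begin{equation}\label{eq:crepant}
a(E,X,\Gamma)=a(E,W,\nu^*\Gamma-J).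
\end{equation}
Hence $X$ is canonical as soon as $J\ge0$ on one resolution, and $(X,\Gamma)$ is log canonical as soon as $\nu^*\Gamma-J$ has coefficients $\le1$ on one log resolution. If $W\to X$ is \'etale, a log resolution of $(X,\Gamma)$ pulls back to a log resolution of $W$ and the pullback of $\Gamma$, with the same coefficients. So being Gorenstein canonical and being log canonical are \'etale-local properties.

Let $X$ be Gorenstein canonical and $\mathfrak a\subsetneq\mathcal O_X$ a nonzero ideal. The \emph{log canonical threshold} is
\[
\operatorname{lct}(X,\mathfrak a)=\inf\Bigl\{\frac{a(E,X)+1}{\operatorname{ord}_E\mathfrak a}\ :\ \operatorname{ord}_E\mathfrak a>0\Bigr\}.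
\]
The infimum is attained on any log resolution $\nu\colon W\to X$ of $\mathfrak a$. Indeed, let $\mathfrak a\mathcal O_W=\mathcal O_W(-Q)$ and let $c$ be the minimum of the ratio over the components of $Q$; then $cQ-J$ has snc support and coefficients $\le1$, so $a(E,X)-c\operatorname{ord}_E\mathfrak a=a(E,W,cQ-J)\ge-1$ for all $E$. For example, the ideal of a smooth subvariety of codimension $c$ in a smooth variety has threshold $c$: its blow-up is a log resolution, and the divisor $E$ on it has $a=c-1$ and $\operatorname{ord}_E=1$.

This gives the equivalence stated in Theorem~\ref{thm:criterion}. Write $a_E=a(E,X)$ and $q_E=\operatorname{ord}_E(\mathfrak m_y\mathcal O_X)$. Since the infimum is a minimum, $\operatorname{lct}>n-1$ means $a_E+1>(n-1)q_E$ whenever $q_E>0$. For integers this is $a_E\ge(n-1)q_E$, and for $q_E=0$ the latter holds because $X$ is canonical.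

Canonical singularities are the ones that do not affect pluricanonical forms.

\begin{lemma}\label{lem:birational}
\begin{enumerate}
\item[(a)] Let $\nu\colon\hat X\to X$ be a proper birational morphism of normal varieties, $J\ge0$ a $\nu$-exceptional divisor, and $\mathcal L$ a line bundle on $X$. Then $\nu_*\bigl(\nu^*\mathcal L\otimes\mathcal O_{\hat X}(J)\bigr)=\mathcal L$.
\item[(b)] Let $h_i\colon X_i\to S$ $(i=1,2)$ be proper morphisms from Gorenstein canonical varieties to a variety $S$, and suppose that $X_1$ and $X_2$ are birational over $S$. Then $h_{1*}\omega_{X_1}^{\otimes m}\cong h_{2*}\omega_{X_2}^{\otimes m}$ for all $m\ge1$.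
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A local section of $\nu_*\mathcal O_{\hat X}(J)$ is a rational function on $X$ that is regular outside $\nu(\operatorname{Supp}J)$, a set of codimension $\ge2$; it is regular because $X$ is normal. So $\nu_*\mathcal O_{\hat X}(J)=\mathcal O_X$, and the projection formula gives the claim.

(b) Let $\hat X$ be a resolution of the closure of the graph of the birational map in $X_1\times_SX_2$. The maps $\nu_i\colon\hat X\to X_i$ are proper and birational, and $h_1\nu_1=h_2\nu_2$. Since $K_{\hat X}=\nu_i^*K_{X_i}+J_i$ with $J_i\ge0$ exceptional, (a) gives $\nu_{i*}\omega_{\hat X}^{\otimes m}=\omega_{X_i}^{\otimes m}$. Both sheaves are therefore the direct image of $\omega_{\hat X}^{\otimes m}$.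
\end{proof}

\subsection{Regularity, nefness and negativity}

Let $H$ be a very ample line bundle on a projective variety $Y$. A coherent sheaf $\mathcal F$ is \emph{$0$-regular} if $H^i(Y,\mathcal F\otimes H^{-i})=0$ for all $i>0$. By the theorem of Castelnuovo and Mumford, a $0$-regular sheaf is globally generated.

\begin{lemma}\label{lem:nef}
Let $\mathcal E$ be a locally free sheaf of rank $e\geq 1$ and $\mathcal A$ a line bundle on a projective variety $Y$. If $\mathcal E^{\otimes s}\otimes\mathcal A$ is globally generated for every $s\ge1$, then $\mathcal E$ and $\det\mathcal E$ are nef.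
\end{lemma}

\begin{proof}
Let $\nu\colon C\to Y$ be a morphism from a smooth projective curve and $\mathcal Q$ a quotient line bundle of $\nu^*\mathcal E$. Then $\mathcal Q^{\otimes s}\otimes\nu^*\mathcal A$ is a quotient of $\nu^*(\mathcal E^{\otimes s}\otimes\mathcal A)$, hence globally generated, so $s\deg\mathcal Q+\deg\nu^*\mathcal A\ge0$ for all $s$, and $\deg\mathcal Q\ge0$. Since $(\det\mathcal E)^{\otimes s}\otimes\mathcal A$ is a quotient of $\mathcal E^{\otimes es}\otimes\mathcal A$, the line bundle $\det\mathcal E$ satisfies the same hypothesis and is nef as well.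
\end{proof}

We also recall the negativity lemma \cite[Lemma 3.39]{KM}: if $\nu\colon Z\to\bar Z$ is a proper birational morphism of normal varieties and $\Gamma$ is a $\mathbb Q$-Cartier $\mathbb Q$-divisor on $Z$ with $-\Gamma$ nef over $\bar Z$, then $\Gamma\ge0$ if and only if $\nu_*\Gamma\ge0$.

\subsection{Vanishing}

The following form of Koll\'ar's vanishing theorem is a special case of \cite[Theorem 3.2(ii)]{Ambro} and of \cite[\S 5.6]{FujinoFoundations}.

\begin{theorem}\label{thm:vanishing}
Let $W$ be a smooth variety, $h\colon W\to Z$ a proper surjective morphism to a variety, and $\psi\colon Z\to S$ a projective morphism of varieties. Let $\Delta$ be a $\mathbb Q$-divisor on $W$ with snc support and coefficients in $[0,1)$, and $N$ a Cartier divisor with $N-(K_W+\Delta)\sim_{\mathbb Q}h^*A$, where $A$ is a $\psi$-ample $\mathbb Q$-Cartier divisor on $Z$. Then $R^p\psi_*R^qh_*\mathcal O_W(N)=0$ for $p>0$ and $q\ge0$.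
\end{theorem}

In our applications $N-(K_W+\Delta)$ is the sum of a pullback of an ample divisor and a multiple of a base point free divisor on $W$. The latter becomes a pullback once the target is enlarged by the morphism that it defines.

\begin{lemma}\label{lem:vanishing}
Let $S$ be an affine variety or a point, $\pi\colon T\to S$ a projective morphism of varieties, $W$ a smooth variety, and $g\colon W\to T$ a projective morphism. Let $\Delta$ be as in Theorem~\ref{thm:vanishing}, $M$ a Cartier divisor with $\mathcal O_W(M)$ generated by finitely many global sections, $c\ge0$ a rational number, $A$ a $\pi$-ample $\mathbb Q$-Cartier divisor on $T$, and $N$ a Cartier divisor with $N\sim_{\mathbb Q}K_W+\Delta+cM+g^*A$. Then $R^i\pi_*\bigl(g_*\mathcal O_W(N)\bigr)=0$ for $i>0$.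
\end{lemma}

\begin{proof}
If $c=0$, replace $(M,c)$ by $(0,1)$; so let $c>0$. Let $\varphi\colon W\to\mathbb P^e$ be the morphism given by the sections. The morphism $(\varphi,g)\colon W\to\mathbb P^e\times T$ is proper because $g$ is; let $Z$ be its image, with $h\colon W\to Z$, $q\colon Z\to T$ and $\psi=\pi q$. The divisor $A'=c\,\mathcal O(1)|_Z+q^*A$ is $\psi$-ample, hence $q$-ample, and $h^*A'\sim_{\mathbb Q} cM+g^*A$. Put $\mathcal H=h_*\mathcal O_W(N)$. Theorem~\ref{thm:vanishing}, applied to $q$ and to $\psi$, gives $R^pq_*\mathcal H=0$ and $R^p\psi_*\mathcal H=0$ for $p>0$. By the first vanishing the Leray spectral sequence degenerates, so $R^i\pi_*(g_*\mathcal O_W(N))=R^i\pi_*(q_*\mathcal H)=R^i\psi_*\mathcal H=0$ for $i>0$.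
\end{proof}

\section{The local freeness criterion}\label{sec:criterion}

\subsection{The case of a surface base and $m=1$}\label{ss:surface}

The idea is visible for $n=2$ and $m=1$. Shrink $Y$ so that it is affine with $\omega_Y$ trivial, and put $\mathcal E=f_*\omega_X$. Let $\pi\colon Y^\flat\to Y$ be the blow-up of $y$, with exceptional curve $\Pi\cong\mathbb P^1$. Let $\mu\colon\tilde X\to X$ be a log resolution of $\mathfrak m_y\mathcal O_X$, with $\mathfrak m_y\mathcal O_{\tilde X}=\mathcal O(-Q)$. Then $f\mu$ factors through a morphism $g\colon\tilde X\to Y^\flat$ with $g^*\Pi=Q$, and $\mathcal G=g_*\omega_{\tilde X}$ is a torsion-free sheaf with $\pi_*\mathcal G=\mathcal E$. If $f$ is the identity, then $\mathcal G=\omega_{Y^\flat}=\mathcal O(\Pi)$, so $\mathcal G|_\Pi=\mathcal O_{\mathbb P^1}(-1)$ and $\mathcal G(-\Pi)=\pi^*\mathcal E$. We show that under \eqref{eq:star} the restriction $\mathcal G|_\Pi$ always looks like this.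

Two facts are needed. First, for $l\ge0$ and small $\varepsilon>0$ we have $K_{\tilde X}-lQ=K_{\tilde X}+\varepsilon Q+g^*(-(l+\varepsilon)\Pi)$, and $-\Pi$ is $\pi$-ample, so Theorem~\ref{thm:vanishing} gives $R^i\pi_*\mathcal G(-l\Pi)=0$ for $i>0$. Second, \eqref{eq:star} says that $J=K_{\tilde X}-\mu^*K_X$ satisfies $J\ge Q$. Hence $\omega_{\tilde X}(-Q)=\mu^*\omega_X(J-Q)$ has the same direct image as $\omega_{\tilde X}$, that is, $\pi_*\mathcal G(-\Pi)=\pi_*\mathcal G$. Now push forward
\[
0\to\mathcal G(-\Pi)\to\mathcal G\to\mathcal G|_\Pi\to0 .
\]
The two facts give $H^0(\mathcal G|_\Pi)=H^1(\mathcal G|_\Pi)=0$. A sheaf on $\mathbb P^1$ without sections has no torsion, so $\mathcal G|_\Pi=\bigoplus\mathcal O(a_i)$; the vanishing of $H^0$ gives $a_i\le-1$ and that of $H^1$ gives $a_i\ge-1$. Thus $\mathcal G(-\Pi)|_\Pi$ is trivial. A basis of its sections lifts to $\pi_*\mathcal G(-\Pi)=\mathcal E$ because $R^1\pi_*\mathcal G(-2\Pi)=0$, and the lifts trivialize $\mathcal G(-\Pi)$ near $\Pi$, hence $\mathcal E$ near $y$.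

The general case needs two further ingredients. For $m>1$ the divisor $mK$ is not of the form to which a vanishing theorem applies; Lemma~\ref{lem:moving} repairs this. For $n>2$ sheaves on $\Pi\cong\mathbb P^{n-1}$ need not split; Lemma~\ref{lem:trivial} replaces the splitting, at the cost of $n-1$ twists without cohomology, which is where the factor $n-1$ in \eqref{eq:star} comes from.

\subsection{Passing to the moving part}

Write $mK=K+(m-1)K$. The term $(m-1)K$ has no positivity, but it is $\frac{m-1}m$ times $mK$, and $mK$ splits, relative to $f$, into a free part $M$ and a fixed part $F$. The fractional part of $\frac{m-1}mF$ serves as the boundary $\Delta$. The integral part can be discarded without losing sections, because all sections vanish along $F$.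

\begin{lemma}\label{lem:moving}
Let $f\colon X\to Y$ be a projective surjective morphism of varieties with $X$ Gorenstein canonical, let $m\ge1$, and assume $\mathcal E=f_*\omega_X^{\otimes m}\ne0$. Let $\mathfrak b\subset\mathcal O_X$ be the image of $f^*\mathcal E\otimes\omega_X^{-m}\to\mathcal O_X$, which is nonzero. Let $\mu\colon\tilde X\to X$ be a log resolution of $\mathfrak b$, with $\mathfrak b\mathcal O_{\tilde X}=\mathcal O(-F)$ and $K_{\tilde X}=\mu^*K_X+J$. Put $\tilde f=f\mu$, $c=\frac{m-1}m$, and
\[
M=m\mu^*K_X-F,\qquad L=K_{\tilde X}+(m-1)\mu^*K_X-\lfloor cF\rfloor .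
\]
Then:
\begin{enumerate}
\item[(a)] the natural map $\tilde f^*\mathcal E\to\mathcal O_{\tilde X}(M)$ is surjective;
\item[(b)] $L=K_{\tilde X}+\{cF\}+cM$;
\item[(c)] for every divisor $Q'$ with $0\le Q'\le J$, the inclusion $\tilde f_*\mathcal O(L-Q')\subset\tilde f_*\mathcal O(m\mu^*K_X+J)=\mathcal E$ is an equality.
\end{enumerate}
\end{lemma}

\begin{proof}
A nonzero local section of $\mathcal E$ is a nonzero section of $\omega_X^{\otimes m}$ on an open set, so $\mathfrak b\ne0$. The map $f^*\mathcal E\to\omega_X^{\otimes m}$ has image $\mathfrak b\,\omega_X^{\otimes m}$, so $\tilde f^*\mathcal E\to\mu^*\omega_X^{\otimes m}$ has image $\mu^*\omega_X^{\otimes m}(-F)=\mathcal O(M)$. This is (a). For (b), $cM=(m-1)\mu^*K_X-cF$ and $\{cF\}-cF=-\lfloor cF\rfloor$.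

For (c), note that $J\ge0$ because $X$ is canonical, so $\tilde f_*\mathcal O(m\mu^*K_X+J)=\mathcal E$ by Lemma~\ref{lem:birational}(a). Since $L=m\mu^*K_X+J-\lfloor cF\rfloor$,
\[
M\ \le\ L-Q'\ \le\ m\mu^*K_X+J,
\]
where the first difference is $(J-Q')+(F-\lfloor cF\rfloor)\ge0$. By (a), every local section of $\mathcal E$ pulls back to a section of $\mathcal O(M)$, so already $\tilde f_*\mathcal O(M)=\mathcal E$.
\end{proof}

\subsection{Trivial sheaves on projective space}

\begin{lemma}\label{lem:trivial}
Let $\mathcal V$ be a coherent sheaf on $\mathbb P^d$, $d\ge1$, with $H^i(\mathcal V(-j))=0$ for all $i\ge0$ and $1\le j\le d$. Then $\mathcal V\cong H^0(\mathcal V)\otimes\mathcal O_{\mathbb P^d}$.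
\end{lemma}

\begin{proof}
The sheaf $\mathcal V$ is $0$-regular, hence globally generated, and there is an exact sequence $0\to\mathcal K\to H^0(\mathcal V)\otimes\mathcal O\to\mathcal V\to0$. For $1\le j\le d$ neither $\mathcal O(-j)$ nor $\mathcal V(-j)$ has any cohomology, so $\mathcal K(-j)$ has none. Thus $\mathcal K$ is $0$-regular and globally generated. But $H^0(\mathcal K)=0$ by construction, so $\mathcal K=0$.
\end{proof}

\subsection{Proof of local freeness}

We prove the first assertion of Theorem~\ref{thm:criterion}. The sheaf $f_*\omega_{X/Y}^{\otimes m}$ is torsion-free, which settles $n=1$. Let $n\ge2$. Replace $Y$ by an affine neighborhood of $y$ on which $\omega_Y$ is trivial, so that $f_*\omega_{X/Y}^{\otimes m}\cong\mathcal E=f_*\omega_X^{\otimes m}$. We may assume $\mathcal E\ne0$; let $r$ be its rank. Let $\pi\colon Y^\flat\to Y$ be the blow-up of $y$ and $\Pi\cong\mathbb P^{n-1}$ the exceptional divisor; $-\Pi$ is $\pi$-ample and $\mathcal O(-\Pi)|_\Pi=\mathcal O_\Pi(1)$.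

Use the notation of Lemma~\ref{lem:moving}, with $\mu$ a log resolution of both $\mathfrak b$ and $\mathfrak m_y\mathcal O_X$, and write $\mathfrak m_y\mathcal O_{\tilde X}=\mathcal O(-Q)$. By the universal property of the blow-up, $\tilde f=\pi g$ with $g\colon\tilde X\to Y^\flat$ projective and dominant, and $g^*\Pi=Q$. Put
\[
\mathcal G=g_*\mathcal O(L),\qquad\mathcal G_l=\mathcal G(-l\Pi)=g_*\mathcal O(L-lQ).
\]

\emph{Step 1: $\pi_*\mathcal G_l=\mathcal E$ for $0\le l\le n-1$.} The coefficient of a prime divisor $E\subset\tilde X$ is $a(E,X)$ in $J$ and $\operatorname{ord}_E(\mathfrak m_y\mathcal O_X)$ in $Q$. So \eqref{eq:star} gives $J\ge(n-1)Q$, and Lemma~\ref{lem:moving}(c) applies with $Q'=lQ$. In particular the inclusions $\pi_*\mathcal G_{l+1}\subset\pi_*\mathcal G_l$ are equalities for $0\le l\le n-2$. This is the only use of \eqref{eq:star}.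

\emph{Step 2: $R^i\pi_*\mathcal G_l=0$ for $i>0$ and $l\ge0$.} Choose a rational $\varepsilon>0$ so small that $\lfloor cF+\varepsilon Q\rfloor=\lfloor cF\rfloor$, and put $\Delta=\{cF+\varepsilon Q\}=\{cF\}+\varepsilon Q$. By Lemma~\ref{lem:moving}(b),
\[
L-lQ=K_{\tilde X}+\Delta+cM+g^*\bigl(-(l+\varepsilon)\Pi\bigr).
\]
The perturbation by $\varepsilon$ makes the last term ample also for $l=0$. Since $Y$ is affine, $\mathcal E$ is generated by finitely many global sections, and so is $\mathcal O(M)$ by Lemma~\ref{lem:moving}(a). Lemma~\ref{lem:vanishing} applies with $S=Y$ and $T=Y^\flat$.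

\emph{Step 3: $\mathcal G_{n-1}|_\Pi\cong\mathcal O_\Pi^{\,r}$.} The sheaf $\mathcal G$ is torsion-free because $g$ is dominant, and it has rank $r$ because it equals $\mathcal E$ away from $\Pi$ by Step~1. By torsion-freeness the sequences
\begin{equation}\label{eq:restrict}
0\to\mathcal G_{l+1}\to\mathcal G_l\to\mathcal G|_\Pi(l)\to0
\end{equation}
are exact. Let $l\ge0$. By Step~2, $H^i(\Pi,\mathcal G|_\Pi(l))=0$ for $i>0$, and $H^0(\Pi,\mathcal G|_\Pi(l))$ is the cokernel of $\pi_*\mathcal G_{l+1}\to\pi_*\mathcal G_l$, which vanishes for $l\le n-2$ by Step~1. So $\mathcal V=\mathcal G|_\Pi(n-1)=\mathcal G_{n-1}|_\Pi$ satisfies the hypothesis of Lemma~\ref{lem:trivial} with $d=n-1$, and $\mathcal V$ is trivial. At the generic point of $\Pi$ the local ring of $Y^\flat$ is a discrete valuation ring, over which the torsion-free sheaf $\mathcal G_{n-1}$ is free of rank $r$. Hence $\mathcal V$ has rank $r$.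

\emph{Step 4: lifting.} By \eqref{eq:restrict} with $l=n-1$ and $R^1\pi_*\mathcal G_n=0$, the map $\mathcal E=\pi_*\mathcal G_{n-1}\to H^0(\Pi,\mathcal V)$ is surjective. As $Y$ is affine, a basis of $H^0(\Pi,\mathcal V)$ lifts to $s_1,\dots,s_r\in H^0(Y,\mathcal E)=H^0(Y^\flat,\mathcal G_{n-1})$. The resulting map $\mathcal O_{Y^\flat}^{\,r}\to\mathcal G_{n-1}$ is surjective at every point of $\Pi$ by Nakayama's lemma. The support of its cokernel is closed and disjoint from $\Pi$, so its image under the proper map $\pi$ misses a neighborhood $Y_1$ of $y$. Over $Y_1$ the map is a surjection between torsion-free sheaves of rank $r$; its kernel is torsion-free of rank $0$, hence zero. Therefore $\mathcal E|_{Y_1}=\pi_*\mathcal O^{\,r}=\mathcal O_{Y_1}^{\,r}$. \qed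

\begin{remark}
Condition \eqref{eq:star} is sufficient but not necessary. For $f=\pi$ itself and $n=2$, the ideal $\mathfrak m_y\mathcal O_{Y^\flat}=\mathcal O(-\Pi)$ has threshold $1=n-1$, while $\pi_*\omega_{Y^\flat/Y}^{\otimes m}=\pi_*\mathcal O(m\Pi)=\mathcal O_Y$.
\end{remark}

\subsection{The bound is sharp}\label{ss:sharp}

To break the criterion at threshold $n-1$, we keep the geometry of the last remark and put over the blow-up an elliptic fibration whose relative canonical bundle is positive on $\Pi$.

Let $\pi\colon S\to\mathbb P^2$ be the blow-up of a point $p$, with exceptional curve $\Pi$, and let $h$ be the pullback of the class of a line. The classes $h$ and $h-\Pi$ are base point free, so $\lambda=\mathcal O_S(3h-2\Pi)=\mathcal O_S(h+2(h-\Pi))$ is globally generated. Let $\mathbb P=\operatorname{Proj}_S\operatorname{Sym}(\mathcal O\oplus\lambda^{-2}\oplus\lambda^{-3})$. Omitting pullbacks from $S$, the three summands give sections $\zeta$ of $\mathcal O(1)$, $\xi$ of $\mathcal O(1)\otimes\lambda^2$ and $\eta$ of $\mathcal O(1)\otimes\lambda^3$, which are homogeneous coordinates on the fibers. For general $a_4\in H^0(\lambda^4)$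 and $a_6\in H^0(\lambda^6)$ let
\[
X_0=\{\eta^2\zeta=\xi^3+a_4\,\xi\zeta^2+a_6\,\zeta^3\}\in|\mathcal O(3)\otimes\lambda^6|,\qquad f_0\colon X_0\to S .
\]

\emph{$X_0$ and $f_0^*\Pi$ are smooth.} Consider the linear system spanned by $\eta^2\zeta-\xi^3$ and all $a_4\xi\zeta^2$ and $a_6\zeta^3$; $X_0$ is a general member. As $\lambda^6$ is globally generated, the sections $a_6\zeta^3$ vanish simultaneously only where $\zeta=0$, and then $\eta^2\zeta-\xi^3=0$ forces $\xi=0$. So the base locus is $\{\xi=\zeta=0\}$, and the base locus of the restricted system on $\mathbb P|_\Pi$ is its intersection with $\mathbb P|_\Pi$. By Bertini's theorem, $X_0$ and $f_0^*\Pi=X_0\cap\mathbb P|_\Pi$ are smooth away from the base locus. Near a base point, trivialize $\lambda$ and set $\eta=1$; the equation is $\zeta-\xi^3-a_4\xi\zeta^2-a_6\zeta^3=0$, and its $\zeta$-derivative at $\xi=\zeta=0$ is $1$. So both are smooth there too. The fibers of $f_0$ are plane cubics in Weierstrass form, which are irreducible. Hence $X_0$ is connected, so it is a smooth projective threefold, $f_{0*}\mathcal O_{X_0}=\mathcal O_S$, and $f=\pi f_0\colon X_0\to\mathbb P^2$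 has connected fibers.

\emph{The direct image.} We have $\omega_{\mathbb P/S}=\mathcal O(-3)\otimes\det(\mathcal O\oplus\lambda^{-2}\oplus\lambda^{-3})=\mathcal O(-3)\otimes\lambda^{-5}$, so adjunction gives $\omega_{X_0/S}=f_0^*\lambda$. Over $S$ all is well: $f_{0*}\omega_{X_0/S}^{\otimes m}=\lambda^m$ is a nef line bundle. Over $\mathbb P^2$, since $\omega_{S/\mathbb P^2}=\mathcal O_S(\Pi)$,
\[
f_*\omega_{X_0/\mathbb P^2}=\pi_*\bigl(\lambda\otimes\mathcal O_S(\Pi)\bigr)=\pi_*\mathcal O_S(3h-\Pi)=\mathfrak m_p\otimes\mathcal O(3),
\]
which is not locally free at $p$. On the other hand $\mathfrak m_p\mathcal O_{X_0}=\mathcal O(-f_0^*\Pi)$ is the ideal of a smooth divisor, so $\operatorname{lct}=1=n-1$. In the notation of Section~\ref{ss:surface}, $J=0$ and $Q=f_0^*\Pi$, and $\mathcal G=\lambda\otimes\omega_S=\mathcal O_S(-\Pi)$ restricts to $\mathcal O(1)$ on $\Pi$ instead of $\mathcal O(-1)$.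

For $n\ge3$ take $f\times\mathrm{id}\colon X_0\times\mathbb P^{n-2}\to\mathbb P^2\times\mathbb P^{n-2}$ and $y=(p,z)$. The ideal $\mathfrak m_y\mathcal O$ is the ideal of the smooth subvariety $f_0^*\Pi\times\{z\}$ of codimension $n-1$, so $\operatorname{lct}=n-1$. By flat base change the direct image of the relative canonical bundle is the pullback of $\mathfrak m_p\otimes\mathcal O(3)$, that is, up to a twist, the ideal of $\{p\}\times\mathbb P^{n-2}$. It has rank one and needs two generators at $y$, so it is not locally free there. This completes the proof of Theorem~\ref{thm:criterion}. \qed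

\section{Uniform global generation}\label{sec:gg}

By Lemma~\ref{lem:nef}, nefness follows from global generation with a twist that does not depend on the family. The next statement, due to Popa and Schnell, provides it. The difficulty is that the free part $M$ of Lemma~\ref{lem:moving} is generated only over $Y$; it becomes globally generated after twisting by $H^k$ for an unknown $k$. But the vanishing theorem involves only the fraction $cM$ with $c<1$, so it bounds $k$ by $ck$ plus a constant.

\begin{proposition}\label{prop:gg}
Let $f\colon X\to Y$ be a surjective morphism of projective varieties with $X$ Gorenstein canonical, let $n=\dim Y$, and let $H$ be a very ample line bundle on $Y$. Then $f_*\omega_X^{\otimes m}\otimes H^{m(n+1)}$ is globally generated for all $m\ge1$.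
\end{proposition}

\begin{proof}
Let $\mathcal E=f_*\omega_X^{\otimes m}\ne0$ and use the notation of Lemma~\ref{lem:moving}. Let $k\ge0$ be the smallest nonnegative integer such that $\mathcal E\otimes H^k$ is globally generated. By part (a) of that lemma, $\mathcal O(M+k\tilde f^*H)$ is a quotient of $\tilde f^*(\mathcal E\otimes H^k)$, hence globally generated. By part (b), for every integer $l$,
\[
L+l\tilde f^*H\sim_{\mathbb Q}K_{\tilde X}+\{cF\}+c\,(M+k\tilde f^*H)+(l-ck)\tilde f^*H ,
\]
and by part (c) with $Q'=0$ the direct image of $\mathcal O(L+l\tilde f^*H)$ is $\mathcal E\otimes H^l$. Lemma~\ref{lem:vanishing}, with $S$ a point and $T=Y$, gives $H^i(Y,\mathcal E\otimes H^l)=0$ for $i>0$ and $l>ck$. Let $l_0=\lfloor ck\rfloor+1+n$. For $1\le i\le n$ we have $l_0-i>ck$, and there is no cohomology in degrees $i>n$, so $\mathcal E\otimes H^{l_0}$ is $0$-regular and globally generated. By the minimality of $k$,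
\[
k\le l_0\le k-\frac km+n+1,
\]
so $k\le m(n+1)$. Since $H$ is globally generated, the proposition follows.
\end{proof}

\section{Special monoids}\label{sec:monoids}

To apply Proposition~\ref{prop:gg} to fiber powers we must control their singularities. Even in the best case these are not smooth: the fiber product of two copies of $t=x_1x_2$ is the threefold $x_1x_2=y_1y_2$, and the base change of $t=x_1x_2$ along $t=\tau^2$ is $x_1x_2=\tau^2$. Both are toric, and in both the base parameter vanishes to order exactly one along every toric divisor. We isolate this property.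

We recall the toric facts that we use. Let $\Lambda$ be a lattice, $\sigma\subset\Lambda^*_{\mathbb R}$ a full-dimensional strictly convex rational polyhedral cone, $R$ the set of primitive generators of its rays, and $P=\sigma^\vee\cap\Lambda=\{q\in\Lambda:\langle q,v\rangle\ge0\text{ for all }v\in R\}$. Then $P$ is a finitely generated monoid that generates $\Lambda$ as a group, and $U=\operatorname{Spec}\mathbb C[P]$ is a normal Cohen--Macaulay variety containing the torus $\operatorname{Spec}\mathbb C[\Lambda]$. Its \emph{vertex} is the point where all $\chi^q$, $q\in P\setminus0$, vanish. The complement of the torus is the union of prime divisors $D_v$, $v\in R$, with $\operatorname{ord}_{D_v}\chi^q=\langle q,v\rangle$, and $K_U=-\sum_{v\in R}D_v$. A subdivision of $\sigma$ into smooth cones gives a resolution $\nu\colon\tilde U\to U$ whose toric boundary $\sum_{v\in\tilde R}D_v$ is snc, where $\tilde R\supset R$ consists of primitive vectors in $\sigma$; the same formulas for $\operatorname{ord}_{D_v}$ and for $K_{\tilde U}$ hold on $\tilde U$, and $\nu_*K_{\tilde U}=K_U$.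

\begin{definition}\label{def:monoid}
Let $P$ be as above and $p_1,\dots,p_k\in P$. We call $(P;p_1,\dots,p_k)$ \emph{special} if $R$ is a disjoint union of nonempty sets $R_1,\dots,R_k$ such that $\langle p_b,v\rangle=\delta_{ab}$ for $v\in R_a$. For $k=0$ this means $P=0$.
\end{definition}

The elements $p_a$ define a morphism $U\to\mathbb A^k$, $t_a\mapsto\chi^{p_a}$. The condition says that each toric divisor of $U$ lies over exactly one coordinate hyperplane $\{t_a=0\}$ and appears in its pullback with multiplicity one.

\begin{example}\label{ex:monoid}
If $\{1,\dots,d\}=I_1\sqcup\dots\sqcup I_k$ with all $I_a$ nonempty, then $(\mathbb N^d;\sum_{i\in I_1}e_i,\dots,\sum_{i\in I_k}e_i)$ is special; the morphism is $t_a=\prod_{i\in I_a}x_i$. In particular $(\mathbb N^l;e_1,\dots,e_l)$ is special. If $(P;p_1,\dots,p_k)$ is special, so is $(P\times\mathbb N^r;p_1,\dots,p_k,e_1,\dots,e_r)$, because the rays of a product of cones are the rays of the factors.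
\end{example}

For $q\in\Lambda$ write $\min_aq=\min_{v\in R_a}\langle q,v\rangle$, and put $P^\circ=\{q\in\Lambda:\min_aq=0\text{ for all }a\}\subset P$.

\begin{lemma}\label{lem:monoid}
Let $(P;p_1,\dots,p_k)$ be special, $U=\operatorname{Spec}\mathbb C[P]$ and $p_0=\sum_ap_a$.
\begin{enumerate}
\item[(a)] $p_1,\dots,p_k$ is part of a basis of $\Lambda$.
\item[(b)] Every $q\in\Lambda$ is uniquely $q^\circ+\sum_an_ap_a$ with $q^\circ\in P^\circ$ and $n_a\in\mathbb Z$, namely $n_a=\min_aq$. The ring $\mathbb C[P]$ is free over $\mathbb C[t_1,\dots,t_k]$ with basis $\{\chi^q\}_{q\in P^\circ}$.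
\item[(c)] $U$ is Gorenstein canonical and $(U,\operatorname{div}\chi^{p_0})$ is log canonical.
\item[(d)] $U\to\mathbb A^k$ is smooth outside a closed subset of codimension $\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\Lambda^*\to\mathbb Z^k$, $v\mapsto(\langle p_a,v\rangle)_a$, sends $R_a$ to the $a$-th basis vector, so it is onto. It therefore splits, and so does the dual injection $\mathbb Z^k\to\Lambda$.

(b) Adding $\sum_bn_bp_b$ to $q$ adds the constant $n_a$ to its values on $R_a$, so it adds $n_a$ to $\min_aq$. This gives existence and uniqueness. Moreover $q\in P$ if and only if all $\min_aq\ge0$, so $P^\circ\times\mathbb N^k\to P$ is a bijection, which is the freeness.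

(c) Since $p_0=1$ on $R$, we have $K_U=-\operatorname{div}\chi^{p_0}$, so $U$ is Gorenstein. On a toric resolution,
\[
J=K_{\tilde U}-\nu^*K_U=\sum_{v\in\tilde R}\bigl(\langle p_0,v\rangle-1\bigr)D_v .
\]
A nonzero lattice vector $v\in\sigma$ is a nonnegative combination of elements of $R$, so $\langle p_0,v\rangle$ is a positive integer and $J\ge0$. Also $\nu^*\operatorname{div}\chi^{p_0}-J=\sum_{v\in\tilde R}D_v$ is reduced and snc. Both claims follow from \eqref{eq:crepant}.

(d) If $k=0$, then $U$ is a point. Otherwise, for $v\in R$ let $U_v\subset U$ be the open set given by the ray of $v$; the union of the $U_v$ contains the torus and the generic points of all $D_v$, so its complement has codimension $\ge2$. Let $v\in R_a$. Extend $p_1,\dots,p_k$ to a basis of $\Lambda$ and subtract multiples of $p_a$ from the new basis vectors so that they vanish on $v$. Then $p_a$ is the only basis vector that is nonzero on $v$, with value $1$. So $U_v\cong\mathbb A^1\times\mathbb G_m^{\operatorname{rk}\Lambda-1}$ with the characters of the basis vectors as coordinates, and $U_v\to\mathbb A^k$ is a coordinate projection.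
\end{proof}

The next lemma covers both fiber products and base changes. The point is that the naive tensor product is already the ring of a normal toric variety; no normalization is needed.

\begin{lemma}\label{lem:pushout}
Let $(P;p_1,\dots,p_k)$ and $(P';p'_1,\dots,p'_l)$ be special and let $c_1,\dots,c_k\in P'\setminus0$. Regard $\mathbb C[P]$ and $\mathbb C[P']$ as algebras over $\mathbb C[t_1,\dots,t_k]$ via $t_a\mapsto\chi^{p_a}$ and $t_a\mapsto\chi^{c_a}$. Then there is a special $(P'';p''_1,\dots,p''_l)$ and an isomorphism $\mathbb C[P]\otimes_{\mathbb C[t]}\mathbb C[P']\cong\mathbb C[P'']$ under which $1\otimes\chi^{p'_b}$ corresponds to $\chi^{p''_b}$ and the pair of vertices corresponds to the vertex.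
\end{lemma}

Before the proof, take $P=P'=\mathbb N^2$ and $p_1=c_1=e_1+e_2$, which gives the ring of $x_1x_2=y_1y_2$. Its cone is $\{(v,v')\in\mathbb R_{\ge0}^2\times\mathbb R_{\ge0}^2:v_1+v_2=v'_1+v'_2\}$, the cone over a square with the four rays $(e_i,e_j)$. With $p'_1=e_1+e_2$ this is the fiber product over $\mathbb A^1$, and all four rays have value $1$. With $(p'_1,p'_2)=(e_1,e_2)$ it is the base change along $t=y_1y_2$, and the rays split into $\{(e_i,e_1)\}$ and $\{(e_i,e_2)\}$. For $P'=\mathbb N$ and $c_1=2$ the cone is $\{v_1+v_2=2v'\}$ with rays $(2e_i,1)$. In each case a ray is obtained from a ray $v'$ of $\sigma'$ by lifting it along a ray of $\sigma$.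

\begin{proof}
Let $\Lambda''=(\Lambda\oplus\Lambda')/\langle(p_a,-c_a)\rangle_a$, with classes written $[q,q']$. It is torsion-free by Lemma~\ref{lem:monoid}(a), and its dual is $\Lambda''^*=\{(v,v')\in\Lambda^*\oplus\Lambda'^*:\langle p_a,v\rangle=\langle c_a,v'\rangle\text{ for all }a\}$. Put $\sigma''=(\sigma\times\sigma')\cap\Lambda''^*_{\mathbb R}$, $P''=\sigma''^\vee\cap\Lambda''$ and $p''_b=[0,p'_b]$.

\emph{The cone.} It is strictly convex because $\sigma\times\sigma'$ is. Let $v'$ be an interior point of $\sigma'$; then $\langle c_a,v'\rangle>0$, and this is where $c_a\ne0$ is used. The vector $v=\sum_a\frac{\langle c_a,v'\rangle}{|R_a|}\sum_{w\in R_a}w$ is a combination of all elements of $R$ with positive coefficients, so it is an interior point of $\sigma$, and $\langle p_a,v\rangle=\langle c_a,v'\rangle$. Thus $\Lambda''^*_{\mathbb R}$ meets the interior of $\sigma\times\sigma'$, and $\sigma''$ is full-dimensional.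

\emph{Generators.} For $w'\in R'$ and $\mathbf v=(v_1,\dots,v_k)\in R_1\times\dots\times R_k$ put
\[
\ell(w',\mathbf v)=\Bigl(\sum_a\langle c_a,w'\rangle v_a,\ w'\Bigr).
\]
This is a lattice vector in $\sigma''$, since $p_b$ takes the value $\langle c_b,w'\rangle$ on its first component. We claim that these vectors generate $\sigma''$. Let $(v,v')\in\sigma''$ and $v'=\sum_{w'\in R'}\lambda_{w'}w'$ with $\lambda_{w'}\ge0$. Write $v=\sum_av^{(a)}$ with $v^{(a)}$ a nonnegative combination of $R_a$. The sum of the coefficients in $v^{(a)}$ is $\langle p_a,v\rangle=\langle c_a,v'\rangle$, so $v^{(a)}=\langle c_a,v'\rangle\,\omega_a$ with $\omega_a$ in the convex hull of $R_a$. Then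
\[
(v,v')=\sum_{w'}\lambda_{w'}\Bigl(\sum_a\langle c_a,w'\rangle\omega_a,\ w'\Bigr).
\]
The tuple $(\omega_a)_a$ lies in the product of the convex hulls of the $R_a$, which is the convex hull of $R_1\times\dots\times R_k$. So each bracket is a convex combination of vectors $\ell(w',\mathbf v)$.

\emph{Specialness.} If $w'\in R'_b$, then $(p''_1,\dots,p''_l)$ takes on $\ell(w',\mathbf v)$ the $b$-th standard basis vector as value; in particular $\ell(w',\mathbf v)$ is primitive. Every ray of $\sigma''$ contains one of the generators, which is then its primitive generator. So the set $R''$ is partitioned according to $b$. No part is empty: otherwise $p''_b$ would vanish on all rays, hence on $\sigma''$, whereas it is $1$ on $\ell(w',\mathbf v)$ for $w'\in R'_b$.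

\emph{The ring.} The rule $\chi^q\otimes\chi^{q'}\mapsto\chi^{[q,q']}$ defines a ring homomorphism to $\mathbb C[P'']$, since $[p_a,0]=[0,c_a]$. By Lemma~\ref{lem:monoid}(b) the source has the $\mathbb C$-basis $\chi^q\otimes\chi^{q'}$ with $q\in P^\circ$, $q'\in P'$. So it suffices to show that $P^\circ\times P'\to P''$ is bijective. By the same lemma, every class in $\Lambda''$ has exactly one representative $(q,q')$ with $q\in P^\circ$ and $q'\in\Lambda'$; this gives injectivity. Suppose that such a class lies in $P''$. Choose $v_a\in R_a$ with $\langle q,v_a\rangle=0$. The value of $[q,q']$ on $\ell(w',\mathbf v)$ is then $\langle q',w'\rangle$, which must be $\ge0$ for all $w'\in R'$. So $q'\in P'$. Finally, a nonzero element of $P''$ is $[q,q']$ with $(q,q')\ne(0,0)$ in $P^\circ\times P'$, and $\chi^q\otimes\chi^{q'}$ vanishes at the pair of vertices.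
\end{proof}

\section{Special morphisms}\label{sec:special}

We now consider morphisms that \'etale locally look like $\operatorname{Spec}\mathbb C[P]\to\mathbb A^k$ times a projection. In this section $X$ may be any separated scheme of finite type, so that fiber products are allowed.

\begin{definition}\label{def:special}
Let $Y$ be a smooth variety of dimension $n$ and $D\subset Y$ a reduced snc divisor, possibly $0$. A morphism $f\colon X\to Y$ is \emph{special with respect to $D$} if the following holds for every $x\in X$, with $y=f(x)$, and for every choice of local equations $t_1,\dots,t_k$ of the components of $D$ through $y$ and of $u_1,\dots,u_{n-k}$ completing them to a regular system of parameters at $y$. There are a special $(P;p_1,\dots,p_k)$, an integer $r\ge n-k$, an \'etale neighborhood $W$ of $x$, and an \'etale morphism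
\[
\theta\colon W\to T=\operatorname{Spec}\mathbb C[P]\times\mathbb A^r
\]
sending $x$ to $(\text{vertex},0)$, such that $f^*t_a=\theta^*\chi^{p_a}$ and $f^*u_j=\theta^*w_j$ for $j\le n-k$, where $w_1,\dots,w_r$ are the coordinates on $\mathbb A^r$.
\end{definition}

We ask for charts for every choice of $(t,u)$ so that two special morphisms can be described in the same coordinates on $Y$. For $k=0$ the chart is a projection $\mathbb A^r\to\mathbb A^n$, so $f$ is smooth over $Y\setminus D$. Given a chart, regard $T$ as a scheme over $\mathbb A^n$ via $(\chi^{p_1},\dots,\chi^{p_k},w_1,\dots,w_{n-k})$. After shrinking, there is an open $V\ni y$ such that $(t,u)\colon V\to\mathbb A^n$ is \'etale, $D\cap V=\{t_1\cdots t_k=0\}$, and $W$ maps to $V$. Then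
\begin{equation}\label{eq:chart}
W\to T\times_{\mathbb A^n}V\quad\text{is an \'etale $V$-morphism,}
\end{equation}
because both sides are \'etale over $T$.

\begin{proposition}\label{prop:special}
Let $f\colon X\to Y$ be special with respect to $D$, and $n=\dim Y$.
\begin{enumerate}
\item[(a)] $f$ is flat, $X$ is normal, its connected components are Gorenstein canonical varieties, and $f$ is smooth outside a closed subset of codimension $\ge2$ in $X$.
\item[(b)] If $X$ is a variety and $n\ge1$, then \eqref{eq:star} holds for every $y\in Y$.
\item[(c)] If $f_i\colon X_i\to Y$ $(i=1,2)$ are special with respect to $D$, so is $X_{12}=X_1\times_YX_2\to Y$, and $\omega_{X_{12}/Y}\cong\mathrm{pr}_1^*\omega_{X_1/Y}\otimes\mathrm{pr}_2^*\omega_{X_2/Y}$.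
\item[(d)] Let $\rho\colon Y_1\to Y$ be a morphism from a smooth variety such that $\rho(Y_1)\not\subset D$ and $D_1=\rho^{-1}(D)_{\mathrm{red}}$ is an snc divisor. Then $X_1=X\times_YY_1\to Y_1$ is special with respect to $D_1$, and $\omega_{X_1/Y_1}\cong\mathrm{pr}^*\omega_{X/Y}$ for the projection $\mathrm{pr}\colon X_1\to X$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:monoid}(b) and (d), $T\to\mathbb A^n$ is flat, and smooth outside a closed subset of codimension $\ge2$. Both properties pass to $T\times_{\mathbb A^n}V\to V$, to $W\to V$ by \eqref{eq:chart}, and to $f$ on the image of $W$. By Example~\ref{ex:monoid}, $T=\operatorname{Spec}\mathbb C[P\times\mathbb N^r]$ comes from a special monoid, so it is Gorenstein canonical by Lemma~\ref{lem:monoid}(c), and this property is \'etale-local.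

(b) Let $E$ be a prime divisor over $X$ and $q=\operatorname{ord}_E(\mathfrak m_y\mathcal O_X)$. If $q=0$, the inequality holds by (a). Let $q\ge1$; then the center of $E$ lies in $f^{-1}(y)$. Take a chart at a point $x$ of the center. By Lemma~\ref{lem:monoid}(c) for $P\times\mathbb N^r$, the pair $(T,\operatorname{div}(\chi^{p_0}w_1\cdots w_r))$ is log canonical. Removing the effective Cartier divisor $\operatorname{div}(w_{n-k+1}\cdots w_r)$ only increases discrepancies, so $(T,\operatorname{div}(\chi^{p_0}w_1\cdots w_{n-k}))$ is log canonical. Hence so is $(X,\operatorname{div}f^*(t_1\cdots t_ku_1\cdots u_{n-k}))$ near $x$. Each of the $n$ functions $t_a,u_j$ lies in $\mathfrak m_y$ and has order $\ge q$ along $E$, so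
\[
a(E,X)\ \ge\ nq-1\ \ge\ (n-1)q .
\]

(c) Let $(x_1,x_2)$ lie over $y$, fix $(t,u)$, and take charts $W_i\to T_i$ with the same $V$. By \eqref{eq:chart}, the \'etale neighborhood $W_1\times_VW_2$ of $(x_1,x_2)$ is \'etale over $(T_1\times_{\mathbb A^n}T_2)\times_{\mathbb A^n}V$, hence over
\[
T_1\times_{\mathbb A^n}T_2=\operatorname{Spec}\bigl(\mathbb C[P_1]\otimes_{\mathbb C[t]}\mathbb C[P_2]\bigr)\times\mathbb A^{r_1+r_2-(n-k)},
\]
where the first $n-k$ affine coordinates are the common ones. Lemma~\ref{lem:pushout} with $P=P_1$, $P'=P_2$ and $c_a=p'_a=p_{2,a}\neq 0$ shows that this is a chart.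

For the canonical bundles, note that on the locus where a morphism $f$ to the smooth variety $Y$ is smooth, $\omega_{X/Y}=\det\Omega_{X/Y}$. Let $Z_i\subset X_i$ be the locus where $f_i$ is not smooth. The projections $\mathrm{pr}_i$ are flat, so $\mathrm{pr}_1^{-1}Z_1\cup\mathrm{pr}_2^{-1}Z_2$ has codimension $\ge2$. Outside it, $\Omega_{X_{12}/Y}=\mathrm{pr}_1^*\Omega_{X_1/Y}\oplus\mathrm{pr}_2^*\Omega_{X_2/Y}$ gives the isomorphism. An isomorphism of line bundles outside codimension $2$ on a normal scheme extends.

(d) Let $(x,y_1)\in X_1$ lie over $y\in Y$, and let $n_1=\dim Y_1$. Let $\tau_1,\dots,\tau_l$ be local equations of the components of $D_1$ through $y_1$ and $\upsilon_1,\dots,\upsilon_{n_1-l}$ complementary parameters. Choose any $(t,u)$ at $y$ with a chart $W\to T$ at $x$, and a small open $V_1\ni y_1$ with $\rho(V_1)\subset V$ and $(\tau,\upsilon)\colon V_1\to\mathbb A^{n_1}$ \'etale. The function $\rho^*t_a$ is nonzero because $\rho(Y_1)\not\subset D$, it vanishes at $y_1$, and its zero set lies in $D_1$. So, after shrinking $V_1$, $\rho^*t_a=\epsilon_a\tau^{c_a}$ with $\epsilon_a\in\mathcal O(V_1)^*$ and $c_a\in\mathbb N^l\setminus0$.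 By \eqref{eq:chart} the \'etale neighborhood $W\times_VV_1$ of $(x,y_1)$ is \'etale over $T\times_{\mathbb A^n}V_1$. There the equations $w_j=\rho^*u_j$ eliminate $w_1,\dots,w_{n-k}$, so
\[
T\times_{\mathbb A^n}V_1=Z_\epsilon\times\mathbb A^{r-n+k},\qquad Z_\epsilon=\{\chi^{p_a}=\epsilon_a\tau^{c_a}\text{ for all }a\}\subset\operatorname{Spec}\mathbb C[P]\times V_1 .
\]
The units $\epsilon_a$ prevent this from being monomial; we absorb them with the torus action. By Lemma~\ref{lem:monoid}(a) there is a homomorphism $\eta\colon\Lambda\to\mathcal O(V_1)^*$ with $\eta(p_a)=\epsilon_a$. The $V_1$-automorphism $\chi^p\mapsto\eta(p)\chi^p$ of $\operatorname{Spec}\mathbb C[P]\times V_1$ sends $\chi^{p_a}-\epsilon_a\tau^{c_a}$ to $\epsilon_a(\chi^{p_a}-\tau^{c_a})$, so it identifies $Z_\epsilon$ with $Z_1=\{\chi^{p_a}=\tau^{c_a}\text{ for all }a\}$, and it preserves the locus where all $\chi^p$, $p\in P\setminus0$, vanish. Now $Z_1$ is the base change along $(\tau,\upsilon)$ of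
\[
\operatorname{Spec}\bigl(\mathbb C[P]\otimes_{\mathbb C[t]}\mathbb C[\mathbb N^l]\bigr)\times\mathbb A^{n_1-l}\to\mathbb A^{n_1},
\]
hence \'etale over the left-hand side. Apply Lemma~\ref{lem:pushout} with $(P';p'_b)=(\mathbb N^l;e_b)$. We obtain an \'etale morphism from $W\times_VV_1$ to $\operatorname{Spec}\mathbb C[P'']\times\mathbb A^{n_1-l}\times\mathbb A^{r-n+k}$ under which $\chi^{p''_b}$ pulls back to $\tau_b$ and the first $n_1-l$ affine coordinates pull back to $\upsilon$. The point $(x,y_1)$ goes to $(\text{vertex},0)$, since the $\chi^p$ with $p\in P\setminus0$ and the remaining $w_j$ vanish at $x$, and $\tau,\upsilon$ vanish at $y_1$.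

A flat morphism is smooth at a point exactly when the fiber through that point is smooth there, and the fibers of $X_1\to Y_1$ are fibers of $f$. So the smooth locus of $X_1\to Y_1$ is the preimage of that of $f$, and on it $\Omega_{X_1/Y_1}=\mathrm{pr}^*\Omega_{X/Y}$. Its complement has codimension $\ge2$ by (a) applied to $X_1\to Y_1$, so the isomorphism of determinants extends.
\end{proof}

\section{Weakly semistable morphisms are special}\label{sec:ws}

We recall the definitions from \cite{AK}. An open embedding $U_X\subset X$ of varieties is \emph{toroidal} if for every $x\in X$ there are an affine toric variety $X_\alpha$, a point $s\in X_\alpha$, and an isomorphism $\hat{\mathcal O}_{X,x}\cong\hat{\mathcal O}_{X_\alpha,s}$ under which the ideal of $X\setminus U_X$ corresponds to the ideal of the toric boundary; it is \emph{without self-intersection} if the irreducible components of $X\setminus U_X$ are normal. A morphism $f\colon X\to Y$ of toroidal embeddings is \emph{toroidal} if for every $x$ there are such models $(X_\alpha,s)$ at $x$ and $(Y_\beta,t)$ at $f(x)$, and a toric morphism $\gamma\colon X_\alpha\to Y_\beta$,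 induced by a homomorphism of lattices carrying $\alpha$ into $\beta$, with $\gamma(s)=t$ and such that $\hat f^*$ corresponds to $\hat\gamma^*$ on completed local rings. A morphism $f\colon X\to Y$ is \emph{weakly semistable} \cite[Definition 0.1]{AK} if there are toroidal embeddings without self-intersection $U_X\subset X$ and $U_Y\subset Y$ with $U_X=f^{-1}(U_Y)$ for which $f$ is toroidal, $f$ is equidimensional with reduced fibers, and $Y$ is nonsingular.

\begin{theorem}[{\cite[Theorem 0.3]{AK}}]\label{thm:AK}
Let $X\to Y$ be a surjective morphism of projective varieties with geometrically integral generic fiber. Then there are a generically finite morphism $Y'\to Y$ with $Y'$ projective, and a projective variety $X_1$ with a birational morphism to the main component of $X\times_YY'$, such that $X_1\to Y'$ is weakly semistable.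
\end{theorem}

Two things separate this definition from Definition~\ref{def:special}. The geometric conditions on the fibers have to be translated into the condition on the monoid, and the formal model has to be replaced by an \'etale chart adapted to given coordinates $(t,u)$.

\begin{proposition}\label{prop:ws}
Let $f\colon X\to Y$ be a surjective weakly semistable morphism of projective varieties. Then $D=Y\setminus U_Y$ is an snc divisor and $f$ is special with respect to $D$.
\end{proposition}

\begin{proof}
Let $n=\dim Y$, $\partial X=X\setminus U_X=f^{-1}(D)$, $x\in X$, $y=f(x)$, $A=\mathcal O_{X,x}$, and take a model $\gamma\colon(X_\alpha,s)\to(Y_\beta,t)$.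

\emph{Step 1: reduction to closed orbits.} Let $\alpha'$, $\beta'$ be the faces of $\alpha$, $\beta$ whose torus orbits contain $s$, $t$. A toric morphism maps the orbit of $\alpha'$ into the orbit of the smallest face of $\beta$ containing the image of $\alpha'$; since $\gamma(s)=t$, this face is $\beta'$. So $\gamma$ maps the open subset $X_{\alpha'}$ into $Y_{\beta'}$, and we may assume that $s$ and $t$ lie in the closed orbits. Then $X_\alpha\cong\operatorname{Spec}\mathbb C[P]\times\mathbb G_m^r$ with $\sigma,\Lambda,R,P$ as in Section~\ref{sec:monoids}, and $s$ lies over the vertex. The variety $Y_\beta$ is smooth at $t$, because $\hat{\mathcal O}_{Y,y}$ is regular. Its singular locus is closed and torus invariant and misses the closed orbit, so it is empty, and $Y_\beta\cong\mathbb A^k\times\mathbb G_m^{n-k}$ with $t$ over $0$. Let $z_1,\dots,z_k$ be the coordinates on $\mathbb A^k$.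

\emph{Step 2: boundary components.} We use that the completed local rings of a normal variety are normal domains. The ring $\hat A$ is the completion of a local ring of a toric variety, so it is a normal Cohen--Macaulay domain, and therefore so is $A$. For $v\in R$ let $\mathfrak P_v\subset\hat A$ be the ideal generated by the ideal of the toric divisor $D_v\times\mathbb G_m^r$. It is prime, because toric divisors are normal. Likewise $I_E\hat A$ is prime for each component $E$ of $\partial X$ through $x$; this is where we use that there is no self-intersection. Within each of the two families the primes are pairwise incomparable, as one sees by contracting to the uncompleted rings, and each family cuts out the zero set of the boundary ideal in $\operatorname{Spec}\hat A$. So both families are the set of minimal primes of that ideal. Thus the components of $\partial X$ through $x$ are prime divisors $E_v$, $v\in R$, with $I_{E_v}\hat A=\mathfrak P_v$. The maximal ideal of the discrete valuation ring $\hat A_{\mathfrak P_v}$ is generated by a uniformizer of $E_v$, and also by one of $D_v\times\mathbb G_m^r$. Hence $\operatorname{ord}_{\mathfrak P_v}$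 restricts to $\operatorname{ord}_{E_v}$ on $\mathbb C(X)$, and $\operatorname{ord}_{\mathfrak P_v}\chi^p=\langle p,v\rangle$.

The same argument on $Y$ shows that the components of $D$ through $y$ are divisors $D_1,\dots,D_k$ whose local equations satisfy $t_a=\text{unit}\cdot z_a$ in $\hat{\mathcal O}_{Y,y}$. So $t_1,\dots,t_k$ is part of a regular system of parameters, and $D$ is snc.

\emph{Step 3: $\gamma$ is surjective on tori.} An equidimensional morphism from a Cohen--Macaulay variety to a smooth one is flat. So $\hat{\mathcal O}_{Y,y}\to\hat A$ is faithfully flat, hence injective. Since $\mathcal O(Y_\beta)$ embeds in $\hat{\mathcal O}_{Y_\beta,t}$, the map $\gamma^*\colon\mathcal O(Y_\beta)\to\mathcal O(X_\alpha)$ is injective, so $\gamma$ is dominant. The image of a homomorphism of tori is closed, so the torus of $X_\alpha$ surjects onto that of $Y_\beta$.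

\emph{Step 4: multiplicities.} Let $E$ be a component of $\partial X$. By equidimensionality the fibers of $E\to f(E)$ have dimension $\le\dim X-n$, so $\dim f(E)\ge n-1$, and $f(E)\subset D$ is a component $D'$ of $D$. Hence $E$ does not appear in the pullback of any other component. At a general point $e\in E$, the varieties $X$ and $E$ are smooth, $E$ is the only component of $\partial X$, $D'$ is the only component of $D$ through $f(e)$, and $E\to D'$ is smooth. Let $w$ and $t'$ be local equations of $E$ and $D'$, write $f^*t'=\text{unit}\cdot w^b$, and complete $t'$ to parameters $t',u'_2,\dots,u'_n$ at $f(e)$. By smoothness of $E\to D'$, the sequence $w,f^*u'_2,\dots,f^*u'_n$ is part of a regular system of parameters at $e$. The fiber through $e$ is $\{w^b=f^*u'_2=\dots=f^*u'_n=0\}$, and it is reduced, so $b=1$.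

\emph{Step 5: the monoid is special.} The function $\gamma^*z_a$ is a character that is regular on $X_\alpha$, so it is $\chi^{p_a}$ times a character of $\mathbb G_m^r$, with $p_a\in P$. Hence $f^*t_a=\text{unit}\cdot\chi^{p_a}$ in $\hat A$, and $\langle p_a,v\rangle=\operatorname{ord}_{E_v}f^*t_a$ by Step~2. Each $f(E_v)$ contains $y$, so it is one of $D_1,\dots,D_k$, and by Step~4 the vector $(\langle p_a,v\rangle)_a$ is a standard basis vector. Each index $a$ occurs: $f^*t_a$ is not a unit at $x$, so $p_a\ne0$, and a nonzero element of $P$ is positive on some $v\in R$. If $k=0$, then $x\notin\partial X$, so $R=\emptyset$ and $P=0$. Thus $(P;p_1,\dots,p_k)$ is special.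

\emph{Step 6: algebraizing the characters.} Fix $(t,u)$ as in Definition~\ref{def:special}. We look for rational functions $g_p$ on $X$, multiplicative in $p\in\Lambda$, with $g_p=\text{unit}\cdot\chi^p$ in the fraction field of $\hat A$. Let $e\in\Lambda$, and let $\mathcal L\subset\mathbb C(X)$ be the reflexive fractional ideal of $A$ consisting of the $g$ with $\operatorname{div}g\ge\sum_v\langle e,v\rangle E_v$ on $\operatorname{Spec}A$. By flatness $\mathcal L\hat A\cong\mathcal L\otimes_A\hat A$ is a reflexive fractional ideal of the normal domain $\hat A$, so it is determined by its localizations at primes $\mathfrak Q$ of height one. For $\mathfrak Q=\mathfrak P_v$ the localization is $\mathfrak P_v^{\langle e,v\rangle}\hat A_{\mathfrak P_v}$ by Step~2. For any other $\mathfrak Q$, the prime $\mathfrak Q\cap A$ has height $\le1$ by flatness and is not an $I_{E_v}$, so the localization is $\hat A_{\mathfrak Q}$. The ideal $\chi^e\hat A$ has the same localizations, so $\mathcal L\hat A=\chi^e\hat A$. Then $\mathcal L/\mathfrak m_x\mathcal L$ is one-dimensional, $\mathcal L=g_eA$ by Nakayama's lemma, and $g_e=\text{unit}\cdot\chi^e$.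 Extend $p_1,\dots,p_k$ to a basis of $\Lambda$ (Lemma~\ref{lem:monoid}(a)), take $g_{p_a}=f^*t_a$, choose $g_e$ as above for the other basis vectors, and extend multiplicatively. For $p\in P$ we have $g_p\in\hat A\cap\mathbb C(X)=A$, and $g_p\in\mathfrak m_x$ if $p\ne0$.

\emph{Step 7: the chart.} Let $I=(g_p:p\in P\setminus0)\subset A$. Then $\hat A/I\hat A=\hat A/(\chi^p:p\in P\setminus0)$ is the completed local ring at $s$ of the closed orbit $O_s\cong\mathbb G_m^r$, so $A/I$ is regular of dimension $r$. Since $f^*t_a\in I$, there is an induced map $\mathcal O_{Y,y}/(t_1,\dots,t_k)\to A/I$, and its completion is that of the map of closed orbits $O_s\to O_t$. The torus of $X_\alpha$ acts transitively on $O_s$ and, by Step~3, on $O_t$, and the map is equivariant. So it is surjective, smooth over a dense open set by generic smoothness, and smooth everywhere by homogeneity. The $u_j$ form a regular system of parameters of $\mathcal O_{Y,y}/(t_1,\dots,t_k)$, so the $f^*u_j$ are part of one of $A/I$; in particular $r\ge n-k$. Put $w_j=f^*u_j$ for $j\le n-k$ and choose $w_{n-k+1},\dots,w_r\in\mathfrak m_x$ completing them. The ring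 homomorphism $\mathbb C[P][w_1,\dots,w_r]\to A$, $\chi^p\mapsto g_p$, defines a morphism $\theta$ from a neighborhood of $x$ to $T=\operatorname{Spec}\mathbb C[P]\times\mathbb A^r$ with $\theta(x)=(\text{vertex},0)$. The map $\hat{\mathcal O}_{T,\theta(x)}\to\hat A$ is surjective, because $\mathfrak m_x$ is generated by the $g_p$, $p\in P\setminus0$, and the $w_j$. Both rings are domains of dimension $\operatorname{rk}\Lambda+r=\dim X$, so the map is an isomorphism, and $\theta$ is \'etale at $x$, hence on a neighborhood $W$ of $x$.
\end{proof}

\begin{remark}
Both conditions on the fibers enter in Step~4, and each is needed later. The toric morphism $(x_1,x_2)\mapsto(x_1,x_1x_2)$ is not equidimensional; the ideal of the origin pulls back to $(x_1)$, of threshold $1=n-1$, so \eqref{eq:star} fails. The toric morphism $t=x_1^2x_2$ has a nonreduced fiber; its fiber square $x_1^2x_2=y_1^2y_2$ is singular along the plane $x_1=y_1=0$, so it is not normal.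
\end{remark}

\section{Proofs of the main theorems}\label{sec:proofs}

\subsection{Direct images under special morphisms}

\begin{proposition}\label{prop:direct}
Let $Y$ be a smooth projective variety and $f\colon X\to Y$ a projective surjective morphism with connected fibers that is special with respect to an snc divisor $D$. Then $X$ is a projective Gorenstein canonical variety, and for every $m\ge1$ the sheaf $\mathcal E=f_*\omega_{X/Y}^{\otimes m}$ is locally free and nef; if $\mathcal E\neq 0$, then $\det\mathcal E$ is nef.
\end{proposition}

\begin{proof}
Let $n=\dim Y$. By Proposition~\ref{prop:special}(a), the connected components of $X$ are Gorenstein canonical varieties. The image of each is open because $f$ is flat and closed because $f$ is proper, so it is $Y$. Two components would disconnect every fiber, so $X$ is a variety.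

If $n=0$, local freeness is trivial. If $n\ge1$, it follows from Proposition~\ref{prop:special}(b) and Theorem~\ref{thm:criterion}.

Let $\mathcal E\ne0$, and let $f^{(s)}\colon X^{(s)}\to Y$ be the $s$-fold fiber power. By Proposition~\ref{prop:special}(c) it is special. It is projective and surjective, and its fibers are products of connected schemes over $\mathbb C$, hence connected. By the first paragraph $X^{(s)}$ is a projective Gorenstein canonical variety. We claim that
\begin{equation}\label{eq:power}
f^{(s)}_*\omega_{X^{(s)}/Y}^{\otimes m}\cong\mathcal E^{\otimes s}.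
\end{equation}
Write $X^{(s)}=X^{(s-1)}\times_YX$ and $\phi=f^{(s-1)}$. Flat base change along $\phi$ gives $\mathrm{pr}_{1*}\mathrm{pr}_2^*\,\omega_{X/Y}^{\otimes m}=\phi^*\mathcal E$. By Proposition~\ref{prop:special}(c) and the projection formula,
\[
f^{(s)}_*\omega^{\otimes m}_{X^{(s)}/Y}=\phi_*\bigl(\omega^{\otimes m}_{X^{(s-1)}/Y}\otimes\phi^*\mathcal E\bigr)=\phi_*\omega^{\otimes m}_{X^{(s-1)}/Y}\otimes\mathcal E ,
\]
where the last step uses that $\mathcal E$ is locally free. Induction gives \eqref{eq:power}. Let $H$ be very ample on $Y$ and $\mathcal A=\omega_Y^{\otimes m}\otimes H^{m(n+1)}$. By \eqref{eq:power} and Proposition~\ref{prop:gg} applied to $f^{(s)}$, the sheaf $\mathcal E^{\otimes s}\otimes\mathcal A=f^{(s)}_*\omega_{X^{(s)}}^{\otimes m}\otimes H^{m(n+1)}$ is globally generated for every $s\ge1$, and $\mathcal A$ does not depend on $s$. Lemma~\ref{lem:nef} concludes.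
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}\label{ss:main}

We first check that the generic fiber $X_\eta$ of $f$ is geometrically integral. It is regular over a field of characteristic zero, hence smooth. In the Stein factorization $X\to Z\to Y$ the finite morphism $Z\to Y$ is bijective because the fibers of $f$ are connected, hence birational in characteristic zero, hence an isomorphism because $Y$ is normal. So $f_*\mathcal O_X=\mathcal O_Y$ and $X_\eta$ is geometrically connected. Being smooth, it is geometrically integral. In particular, for every generically finite $Y'\to Y$ the scheme $X_\eta\times_{\mathbb C(Y)}\mathbb C(Y')$ is integral, so the main component is well defined and has this scheme as its generic fiber.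

Let $\tau\colon Y'\to Y$ and $f_1\colon X_1\to Y'$ be as in Theorem~\ref{thm:AK}; $Y'$ is smooth and projective. By Proposition~\ref{prop:ws}, $f_1$ is special with respect to $D=Y'\setminus U_{Y'}$, and $X_1$ is normal. The generic fiber of $f_1$ is birational to a geometrically integral variety, so $\mathbb C(Y')$ is algebraically closed in $\mathbb C(X_1)$. The finite part of the Stein factorization of $f_1$ is therefore birational onto the normal variety $Y'$, hence an isomorphism, and the fibers of $f_1$ are connected. By Proposition~\ref{prop:direct}, $X_1$ is Gorenstein canonical and $\mathcal E=f_{1*}\omega_{X_1/Y'}^{\otimes m}$ is locally free and nef for every $m\ge1$.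

Let $X'$ be any resolution of the main component. It is smooth, proper over $Y'$, and birational to $X_1$ over $Y'$. Lemma~\ref{lem:birational}(b) gives $f'_*\omega_{X'}^{\otimes m}\cong f_{1*}\omega_{X_1}^{\otimes m}$, and twisting by $\omega_{Y'}^{-m}$ gives $f'_*\omega_{X'/Y'}^{\otimes m}\cong\mathcal E$. \qed

\subsection{Proof of Theorem~\ref{thm:basechange}}

Keep the notation of Section~\ref{ss:main} and let $\rho\colon Y''\to Y'$ be generically finite. The base change of $f_1$ is special only when the preimage of $D$ is snc, so we first pass to a blow-up of $Y''$. Let $\kappa\colon Y_3\to Y''$ be a projective resolution such that, with $\rho_3=\rho\kappa$, the divisor $D_3=\rho_3^{-1}(D)_{\mathrm{red}}$ is snc. By Proposition~\ref{prop:special}(d), $f_3\colon X_3=X_1\times_{Y'}Y_3\to Y_3$ is special and $\omega_{X_3/Y_3}$ is the pullback of $\omega_{X_1/Y'}$. The fibers of $f_3$ are fibers of $f_1$, hence connected. By Proposition~\ref{prop:direct}, $X_3$ is a projective Gorenstein canonical variety, $\mathcal E_3=f_{3*}\omega_{X_3/Y_3}^{\otimes m}$ is locally free, and $\det\mathcal E_3$ is nef if $\mathcal E_3\neq 0$.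

\emph{Step 1: $\rho_3^*\mathcal E\cong\mathcal E_3$.} There is a base change map $\alpha\colon\rho_3^*\mathcal E\to\mathcal E_3$, which is an isomorphism on the open set where $\rho_3$ is flat. The difficulty is that $\rho_3$ is not flat where it contracts; there we play the positivity of $\det\mathcal E_3$ against the negativity of exceptional divisors.

The points of $Y_3$ at which the fiber of $\rho_3$ has positive dimension form a proper closed subset, so their image $\Xi\subset Y'$ is closed of codimension $\ge2$. Over $Y'\setminus\Xi$ the morphism $\rho_3$ is proper and quasi-finite, hence finite, hence flat, since both varieties are smooth of the same dimension. So $\alpha$ is an isomorphism outside $\rho_3^{-1}(\Xi)$, and the two locally free sheaves have the same rank. If the rank is $0$ we are done. Otherwise $\det\alpha$ is a nonzero section of $\det\mathcal E_3\otimes\rho_3^*(\det\mathcal E)^{-1}$, and its divisor $B\ge0$ is supported in $\rho_3^{-1}(\Xi)$. For a curve $C\subset Y_3$ contracted by $\rho_3$ we have $B\cdot C=\deg(\det\mathcal E_3|_C)\ge0$. Let $Y_3\xrightarrow{\ \nu\ }\bar Y\to Y'$ be the Stein factorization: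 $\bar Y$ is normal and finite over $Y'$, and $\nu$ is birational. The divisor $B$ is nef over $\bar Y$, and $\nu_*B=0$ because $\nu(\operatorname{Supp}B)$ lies in the preimage of $\Xi$, which has codimension $\ge2$ in $\bar Y$. The negativity lemma with $\Gamma=-B$ gives $-B\ge0$. So $B=0$, $\det\alpha$ vanishes nowhere, and $\alpha$ is an isomorphism.

\emph{Step 2: descent to $Y''$.} Let $X''$ be a resolution of the main component of $X\times_YY''$. The generic fiber of $f_1$ is birational to $X_\eta\times_{\mathbb C(Y)}\mathbb C(Y')$, and both are geometrically integral, so their base changes to $\mathbb C(Y'')=\mathbb C(Y_3)$ are integral and birational. The first is the generic fiber of $f_3$ and the second is that of the main component. So $X_3$ and $X''$ are birational over $Y''$, and both are proper over $Y''$. By Lemma~\ref{lem:birational}(b), Step~1, the projection formula, and Lemma~\ref{lem:birational}(b) again for $\kappa$,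
\[
f''_*\omega_{X''}^{\otimes m}\cong\kappa_*f_{3*}\omega_{X_3}^{\otimes m}\cong\kappa_*\bigl(\kappa^*\rho^*\mathcal E\otimes\omega_{Y_3}^{\otimes m}\bigr)=\rho^*\mathcal E\otimes\kappa_*\omega_{Y_3}^{\otimes m}\cong\rho^*\mathcal E\otimes\omega_{Y''}^{\otimes m}.
\]
Twisting by $\omega_{Y''}^{-m}$ and using $\mathcal E\cong f'_*\omega_{X'/Y'}^{\otimes m}$ gives the theorem. \qed

\begin{thebibliography}{9}

\bibitem{AK}
Abramovich and Karu, \emph{Weak semistable reduction in characteristic 0}, Invent. Math. \textbf{139} (2000).

\bibitem{Ambro}
Ambro, \emph{Quasi-log varieties}.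

\bibitem{FujinoDirect}
Osamu Fujino, \emph{Direct images of relative pluricanonical bundles}, arXiv:1409.7437 (2014).

\bibitem{FujinoFoundations}
Fujino, \emph{Foundations of the minimal model program}.

\bibitem{KM}
Koll\'ar and Mori, Lemma 3.39.

\end{thebibliography}
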